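\title{Logarithmic isoperimetry does not force percolation on groups}

\begin{abstract}
Let $\mu$ be a symmetric probability measure on a countable group $G$ whose support generates $G$, and join any two elements $g,g'$ by a Poisson number of edges of mean $\lambda\mu(g^{-1}g')$. We show that an isoperimetric inequality $|\partial S|>c\log|S|$, where $|\partial S|$ is the total measure of the pairs leaving the finite set $S$, does not imply that an infinite cluster appears for large $\lambda$. The counterexample lives on $\mathbb Z\times\bigoplus_{i\ge1}\mathbb Z/2$, viewed as a family of parallel copies of $\mathbb Z$ joined by sparse rungs of weights $\varepsilon_i$. When the weights decay fast, the percolation threshold is finite exactly when $\sum_i2^{-i}\log(1/\varepsilon_i)$ converges. In terms of an isoperimetric profile $f$, the dividing line within this family is the convergence of $\int_1^\infty dx/(xf(x))$.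
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model and the question}

Let $G$ be an infinite countable group with identity $o$. A \emph{generating measure} on $G$ is a probability measure $\mu$ that is symmetric, $\mu(g)=\mu(g^{-1})$, and whose support generates $G$. For $\lambda>0$ we form a random multigraph on the vertex set $G$: each unordered pair $\{g,g'\}$ of distinct elements is joined by a Poisson number of parallel edges of mean $\lambda\mu(g^{-1}g')$, independently for different pairs. We call $\mu(g^{-1}g')$ the \emph{measure} of the pair. A pair is \emph{open} if it carries at least one edge, and \emph{closed} otherwise; it is closed with probability $e^{-\lambda\mu(g^{-1}g')}$. The connected components are called \emph{clusters}, and $K_g$ is the cluster of $g$. The \emph{percolation threshold} is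
\[
\lambda_c(\mu)=\sup\{\lambda>0:\ \text{almost surely all clusters are finite}\}\in[0,\infty].
\]
If $\mu$ is uniform on a finite symmetric generating set $A\not\ni o$, the open pairs form Bernoulli bond percolation on the Cayley graph, each edge being kept with probability $p=1-e^{-\lambda/|A|}$, and $\lambda_c(\mu)<\infty$ says that the critical probability $p_c$ of that graph is less than $1$. The point of the model is that $\mu$ may have infinite support, so that $G$ need not be finitely generated.

We use three elementary facts.
\begin{enumerate}
\item[(F1)] The law of the multigraph is invariant under left translations. Since $G$ is countable, all clusters are almost surely finite if and only if $K_o$ is.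
\item[(F2)] The union of two independent multigraphs with parameters $\lambda$ and $\lambda'$ is a multigraph with parameter $\lambda+\lambda'$. Hence, if $P(|K_o|=\infty)>0$ at parameter $\lambda$, the same holds at all larger parameters, and $\lambda_c(\mu)\le\lambda$.
\item[(F3)] If $E$ is a set of pairs of total measure $w$, the number of edges on $E$ is Poisson of mean $\lambda w$. All pairs of $E$ are closed with probability $e^{-\lambda w}$, and some pair of $E$ is open with probability at most $\lambda w$. Events that depend on disjoint sets of pairs are independent.
\end{enumerate}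
The threshold is never zero. All degrees are finite by (F3), so an infinite $K_o$ contains self-avoiding open paths from $o$ of every length $n$, and the expected number of these is at most $\lambda^n$; thus $\lambda_c(\mu)\ge1$. What depends on the geometry is whether $\lambda_c(\mu)$ is finite.

For a finite set $S\subset G$ let
\[
|\partial S|=\sum_{g\in S,\ g'\notin S}\mu(g^{-1}g')
\]
be the total measure of the pairs with exactly one endpoint in $S$. By (F3), no edge leaves $S$ with probability exactly $e^{-\lambda|\partial S|}$, and $K_o$ is finite if and only if this happens for some finite $S\ni o$. Large boundaries therefore favor percolation. On $\mathbb Z$ with $\mu(\pm1)=\frac12$, intervals have $|\partial S|=1$, closed pairs occur on both sides of $0$, and $\lambda_c=\infty$. On $\mathbb Z^2$ with the uniform measure on the four standard generators, a set meeting $a$ rows and $b$ columns has $|\partial S|\ge\frac14(2a+2b)\ge\sqrt{ab}\ge\sqrt{|S|}$, and $\lambda_c<\infty$ by the Peierls argument: at most $n4^n$ dual contours of length $n$ surround the origin, and each is closed with probability $e^{-\lambda n/4}$.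

Between these two cases the logarithm is a natural candidate for the borderline. A set $S$ has at most $|S|$ translates that contain $o$, so the probability that one of them is isolated is at most $|S|e^{-\lambda|\partial S|}$. If $|\partial S|>c\log|S|$, this is less than $|S|^{1-c\lambda}$, which is summable in $|S|$ for large $\lambda$; if $|\partial S|$ is of smaller order than $\log|S|$, the bound is useless for every $\lambda$. This suggests a positive answer to the following question, posed by Georgakopoulos and Haslegrave~\cite{GH}. Throughout, $\log$ is the natural logarithm.

\begin{quote}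
\emph{Let $\mu$ be a generating measure on $G$ such that $|\partial S|>c\log|S|$ for some constant $c>0$ and every nonempty finite $S\subset G$. Must $\lambda_c(\mu)$ be finite?}
\end{quote}

The answer is no. The computation above counts the positions of one shape, whereas a Peierls argument has to sum $e^{-\lambda|\partial S|}$ over all shapes, and in our example the number of shapes with boundary of order $t$ grows faster than any exponential in $t$.

\subsection{Results}

Let $V=\bigoplus_{i\ge1}\mathbb Z/2$ with standard generators $e_1,e_2,\dots$, and from now on let $G=\mathbb Z\times V$, written additively, unless stated otherwise. For a sequence $\varepsilon=(\varepsilon_i)_{i\ge1}$ with $\varepsilon_i>0$ and $\sum_i\varepsilon_i<1$, define $\mu_\varepsilon$ by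
\begin{equation}\label{eq:family}
h=\frac12\Big(1-\sum_i\varepsilon_i\Big)\in(0,\tfrac12),\qquad \mu_\varepsilon(\pm1,0)=h,\qquad \mu_\varepsilon(0,e_i)=\varepsilon_i .
\end{equation}
These masses add up to $1$, each $e_i$ is its own inverse, and the support generates $G$, so $\mu_\varepsilon$ is a generating measure.

\begin{theorem}\label{thm:main}
Let $\varepsilon_i=2^{-(i-1)-2^{i-1}}$ for $i\ge1$ and $\mu=\mu_\varepsilon$. Then $|\partial S|>\frac h3\log|S|$ for every nonempty finite $S\subset G$, and $\lambda_c(\mu)=\infty$.
\end{theorem}

The weights are $\frac12,\frac18,\frac1{64},\dots$. They satisfy $\varepsilon_{i+1}/\varepsilon_i=2^{-1-2^{i-1}}$, and hence the decay condition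
\begin{equation}\label{eq:decay}
\varepsilon_{i+1}\le\varepsilon_i/4\qquad\text{for all }i\ge1,
\end{equation}
so that $\sum_i\varepsilon_i\le\frac23$ and $h\ge\frac16$. Under \eqref{eq:decay} a single series decides whether the threshold is finite.

\begin{theorem}\label{thm:dich}
\begin{enumerate}
\item[(i)] If $\varepsilon$ satisfies \eqref{eq:decay} and $\sum_i2^{-i}\log(1/\varepsilon_i)=\infty$, then $\lambda_c(\mu_\varepsilon)=\infty$.
\item[(ii)] For any $\varepsilon$, if $\sum_i2^{-i}\log(1/\varepsilon_i)<\infty$, then $\lambda_c(\mu_\varepsilon)<\infty$.
\end{enumerate}
\end{theorem}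

Translated into isoperimetric terms, this criterion becomes an integral test.

\begin{theorem}\label{thm:profile}
Let $f:[1,\infty)\to[1,\infty)$ be nondecreasing.
\begin{enumerate}
\item[(a)] If $\int_1^\infty\frac{dx}{xf(x)}=\infty$, there is $\varepsilon$ satisfying \eqref{eq:decay}, with $h\ge\frac13$, such that $|\partial S|\ge h\min\{f(|S|),|S|^{1/12}\}$ for all nonempty finite $S\subset G$, and $\lambda_c(\mu_\varepsilon)=\infty$.
\item[(b)] If $\int_1^\infty\frac{dx}{xf(x)}<\infty$, if $\varepsilon$ satisfies \eqref{eq:decay}, and if for some $c>0$ we have $|\partial S|\ge cf(|S|)$ for all nonempty finite $S\subset G$, then $\lambda_c(\mu_\varepsilon)<\infty$.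
\end{enumerate}
\end{theorem}

Take $f(x)=\max\{1,\log x\log\log x\}$ for $x\ge e$ and $f(x)=1$ for $x<e$. The integral diverges like $\log\log\log x$, so by (a) even the inequality $|\partial S|\ge c\log|S|\log\log|S|$ for large $|S|$ does not force percolation on a group. For $f(x)=\max\{1,(\log x)^{1+\delta}\}$ with $\delta>0$ the integral converges, so by (b) a lower bound of order $(\log|S|)^{1+\delta}$ does suffice for the measures $\mu_\varepsilon$ with \eqref{eq:decay}. We do not decide whether the condition $\int_1^\infty\frac{dx}{xf(x)}<\infty$ suffices on all groups.

\begin{remark}[the type of group is forced]\label{rem:group}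
Let $G$ be any infinite countable group with a finitely generated subgroup $H$ that is neither finite nor virtually cyclic. Then $\lambda_c(\mu)<\infty$ for every generating measure $\mu$. Indeed, $H\le\langle A\rangle$ for some finite symmetric set $A\subset\operatorname{supp}\mu\setminus\{o\}$. Subgroups of finite or virtually cyclic groups are finite or virtually cyclic, so $\langle A\rangle$ is neither, and therefore its Cayley graph has superlinear growth. That graph has $p_c<1$ by Duminil-Copin, Goswami, Raoufi, Severo and Yadin~\cite{DGRSY}, and its edges are open independently with probability at least $1-e^{-\lambda\min_A\mu}$, which exceeds $p_c$ for large $\lambda$. So every finitely generated subgroup of a counterexample is finite or virtually cyclic, as in $\mathbb Z\times V$.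

The support of $\mu$ must moreover be infinite. Otherwise $G$ itself is finitely generated, hence virtually cyclic: $G=\langle t\rangle R$ with $t$ of infinite order and $R$ a finite set of coset representatives. Write $ra=t^{c(r,a)}r'$ with $r'\in R$ for $r\in R$ and $a\in\operatorname{supp}\mu$, and let $C=\max|c(r,a)|$. The sets $\{t^ir:1\le i\le N,\ r\in R\}$ have boundary at most $2C|R|$ for all $N$, and the logarithmic inequality fails. This remark is not used in the proofs.
\end{remark}

Section~\ref{sec:idea} fixes the vocabulary and shows the mechanism on two rails and then on $2^n$ rails. Section~\ref{sec:iso} contains the isoperimetric estimate. Section~\ref{sec:cuts} proves Theorem~\ref{thm:dich}(i) and completes the proof of Theorem~\ref{thm:main}. Section~\ref{sec:renorm} proves Theorem~\ref{thm:dich}(ii) by renormalization, and Section~\ref{sec:profile} deduces Theorem~\ref{thm:profile}.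

\section{Rails, rungs and staggered cuts}\label{sec:idea}

\subsection{Vocabulary}

Let $V_n=\langle e_1,\dots,e_n\rangle$, so that $|V_n|=2^n$ and $V_0=\{0\}$. A \emph{rail} is a set $\mathbb Z\times\{v\}$, and an \emph{$n$-bundle} is a set $\mathbb Z\times(u+V_n)$ of $2^n$ rails. The \emph{column} of $(x,v)$ is $x$. The pairs of positive measure are the \emph{horizontal} pairs $\{(x,v),(x+1,v)\}$, of measure $h$, and the \emph{rungs of type $i$}, $\{(x,v),(x,v+e_i)\}$, of measure $\varepsilon_i$. A step along such a pair changes the column by at most one. An $(n+1)$-bundle is the union of two $n$-bundles, which are joined only by rungs of type $n+1$, with $2^n$ such rungs in each column. A rung of type $i$ with an endpoint in an $n$-bundle stays in it if $i\le n$ and leaves it if $i>n$. Consequently, for an interval $I$ of $L$ consecutive integers,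
\begin{equation}\label{eq:box}
|\partial(I\times V_n)|=2h\,2^n+2^nL\sum_{j>n}\varepsilon_j ,
\end{equation}
where the second term is the measure of the rungs that leave the box. Under \eqref{eq:decay},
\begin{equation}\label{eq:tail}
\sum_{j>n}\varepsilon_j\le\tfrac43\,\varepsilon_{n+1}.
\end{equation}

Formula \eqref{eq:box} explains the weights of Theorem~\ref{thm:main}. Put $L_n=2^{2^n}$, so that $2^nL_n\varepsilon_{n+1}=1$. A box $S$ of length $L_n$ in an $n$-bundle has $\log_2|S|=2^n+n$ and $|\partial S|\le2h\,2^n+\frac43$. The rungs are thus as sparse as a logarithmic isoperimetric inequality permits. In probabilistic terms, an $n$-bundle is left to itself over a length of order $L_n$, and it traps the cluster of $o$ if it can be cut on both sides of $o$ within that length.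

The cheapest cut is \emph{straight}: the $2^n$ horizontal pairs between two adjacent columns are all closed. Over a length $L_n$ the expected number of straight cuts is at most $L_ne^{-\lambda h2^n}=e^{2^n(\log2-\lambda h)}$, which is negligible when $\lambda h>\log2$. This is the computation from the introduction, and it shows that other cuts are needed.

\subsection{Two rails}

We record an inequality that follows from the concavity of $1-e^{-t}$ and from $1-e^{-1}\ge\frac12$:
\begin{equation}\label{eq:concave}
1-e^{-t}\ \ge\ \frac ts\,(1-e^{-s})\ \ge\ \frac t{2s}\qquad(0\le t\le s,\ s\ge1).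
\end{equation}

\begin{example}\label{ex:ladder}
Consider the ladder formed by the rails $0$ and $e_1$, with $\varepsilon_1\le\frac12$, over the columns $1,\dots,\ell$, where $\ell=\lfloor1/\varepsilon_1\rfloor$. Let $q=e^{-\lambda h}$ and let $\lambda$ be so large that $q(\ell-1)\le1$. We ask for the probability that no open path in this piece joins column $1$ to column $\ell$. A straight cut exists with probability at most $(\ell-1)q^2$. But it is also enough that each rail has a closed pair \emph{somewhere} and that the $\ell$ rungs are closed. A given rail has a closed pair with probability $1-(1-q)^{\ell-1}\ge1-e^{-q(\ell-1)}\ge\frac12q(\ell-1)$ by \eqref{eq:concave}, so this event has probability at least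
\[
e^{-\lambda\varepsilon_1\ell}\cdot\tfrac14(\ell-1)^2q^2\ \ge\ \tfrac14e^{-\lambda}(\ell-1)^2q^2 .
\]
Compared with straight cuts we pay a factor $\frac14e^{-\lambda}$, which does not depend on $\varepsilon_1$, and gain a factor $\ell-1\approx1/\varepsilon_1$, the number of relative positions of the two closed pairs. Geometrically, the set of points with column at most $s$ on one rail and at most $t$ on the other has boundary $2h+\varepsilon_1|s-t|$ in the ladder: about $1/\varepsilon_1$ shapes have nearly the boundary of the straight one.
\end{example}

On a single ladder the gain is a fixed number, and a large $\lambda$ outweighs it. The gain can, however, be collected at every level of the hierarchy of bundles (Figure~\ref{fig:cut}).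

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1,yscale=0.8]
\draw[thick] (0,3)--(2.1,3) (2.5,3)--(11,3);
\draw[thick] (0,2.3)--(3.1,2.3) (3.5,2.3)--(11,2.3);
\draw[thick] (0,1)--(7.7,1) (8.1,1)--(11,1);
\draw[thick] (0,0.3)--(6.5,0.3) (6.9,0.3)--(11,0.3);
\node at (2.3,3) {$\times$}; \node at (3.3,2.3) {$\times$};
\node at (7.9,1) {$\times$}; \node at (6.7,0.3) {$\times$};
\node[left] at (0,3) {$0$}; \node[left] at (0,2.3) {$e_1$};
\node[left] at (0,1) {$e_2$}; \node[left] at (0,0.3) {$e_1+e_2$};
\draw (1.5,3)--(1.5,2.3) (4.2,3)--(4.2,2.3) (6.6,3)--(6.6,2.3) (9.2,3)--(9.2,2.3);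
\draw (1.2,1)--(1.2,0.3) (3.6,1)--(3.6,0.3) (5.9,1)--(5.9,0.3) (8.8,1)--(8.8,0.3);
\draw[dashed] (0.6,3) to[bend right=20] (0.6,1);
\draw[dashed] (10.3,2.3) to[bend left=20] (10.3,0.3);
\end{tikzpicture}
\caption{A staggered cut of four rails. Crosses are closed horizontal pairs, solid vertical segments are the open rungs of type $1$, dashed arcs are the open rungs of type $2$. The two crosses of each pair of rails lie between consecutive open rungs of type $1$, and the two pairs are cut far apart, between consecutive open rungs of type $2$. No open path leads from left to right.}
\label{fig:cut}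
\end{figure}

\subsection{Counting staggered cuts of $2^n$ rails}

Take the weights of Theorem~\ref{thm:main} and the bundle $\mathbb Z\times V_n$. For each $j<n$ and each of the $2^{n-1-j}$ cosets $C$ of $V_{j+1}$ in $V_n$, choose a shift $d(C)\in\{0,\dots,L_j-1\}$. For $v\in V_n$ let $c(v)$ be the sum of $d(v+V_{j+1})$ over those $j<n$ for which the $e_{j+1}$-coordinate of $v$ is $1$, and cut the rail $v$ after column $c(v)$. Different choices give different cuts, because $d(C)=c(u+e_{j+1})-c(u)$ for the element $u\in C$ whose first $j+1$ coordinates vanish. The number of cuts is
\[
\prod_{j<n}L_j^{\,2^{n-1-j}}=\exp\Big(2^{n-1}\sum_{j<n}2^{-j}\log L_j\Big)=2^{\,n2^{n-1}} .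
\]
The pairs inside the bundle that cross a cut are $2^n$ horizontal pairs and, for each coset $C$ of $V_{j+1}$, some rungs of type $j+1$. The values $c(v)$ and $c(v+e_{j+1})$ share all terms of level above $j$, so they differ by less than $L_0+\dots+L_j\le2L_j$, and the rungs in $C$ that cross the cut have measure at most $2^j\cdot2L_j\cdot\varepsilon_{j+1}=2$. There are $2^n-1$ cosets in all. Each cut is therefore closed with probability at least $e^{-\lambda(h+2)2^n}$, and the expected number of closed cuts is at least $\exp\big(2^n(\frac n2\log2-\lambda(h+2))\big)$, which tends to infinity for every $\lambda$.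

Cost and gain are both measured in units of $2^n$. The cost is a constant times $\lambda$, the gain is a partial sum of $\sum_j2^{-j}\log L_j$, and for general weights this is, up to a convergent series, the series of Theorem~\ref{thm:dich}. A large expectation does not show that a closed cut exists with high probability; Section~\ref{sec:cuts} replaces the count by a recursion in $n$ that does.

Series of this form will be compared with the series of their increments three times.

\begin{lemma}\label{lem:abel}
If $0\le y_0\le y_1\le\cdots$, then $\sum_{n\ge0}2^{-n}y_n=2y_0+\sum_{n\ge0}2^{-n}(y_{n+1}-y_n)$ in $[0,\infty]$. In particular the two series converge or diverge together.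
\end{lemma}

\begin{proof}
Write $y_n=y_0+\sum_{j<n}(y_{j+1}-y_j)$, exchange the order of summation of the nonnegative terms, and use $\sum_{n>j}2^{-n}=2^{-j}$.
\end{proof}

\section{The isoperimetric inequality}\label{sec:iso}

A set that meets many rails pays $2h$ for each of them. A large set that meets few rails has a long fiber on one rail, and there is an empty rail nearby in $V$; the fiber has to disappear on the way from the first rail to the second, and this is paid for in rungs.

\begin{lemma}\label{lem:iso}
Let $\varepsilon$ be nonincreasing and let $S\subset G$ be finite and nonempty. Let $a$ be the number of rails that $S$ meets, and let $n\ge1$ be such that $2^{n-1}\le a<2^n$. Then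
\[
|\partial S|\ge2ha+\varepsilon_n|S|/a .
\]
\end{lemma}

\begin{proof}
Let $S_v=\{x\in\mathbb Z:(x,v)\in S\}$. If $S_v\ne\emptyset$, its largest and its smallest element each give a horizontal pair leaving $S$, so the horizontal pairs contribute at least $2ha$. Choose $v_0$ with $|S_{v_0}|\ge|S|/a$. The coset $v_0+V_n$ has $2^n>a$ elements, so $S_w=\emptyset$ for some $w\in v_0+V_n$. Write $w-v_0=e_{i_1}+\dots+e_{i_m}$ with distinct indices $i_j\le n$ and put $v_j=v_{j-1}+e_{i_j}$, so that $v_m=w$. The rung between the rails $v_{j-1}$ and $v_j$ in column $x$ leaves $S$ exactly when $x\in S_{v_{j-1}}\triangle S_{v_j}$, and its measure is $\varepsilon_{i_j}\ge\varepsilon_n$; this is where monotonicity is used. Different $j$ give rungs of different types. Every $x\in S_{v_0}$ lies outside $S_{v_m}$, hence in $S_{v_{j-1}}\triangle S_{v_j}$ for some $j$. So the rungs contribute at least $\varepsilon_n|S_{v_0}|\ge\varepsilon_n|S|/a$.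
\end{proof}

\begin{proof}[Proof of the inequality in Theorem~\ref{thm:main}]
Let $N=|S|$. If $N=1$, then $|\partial S|=1>0=\log N$. Let $N\ge2$, and take $a,n$ as in Lemma~\ref{lem:iso}. From $2^{n-1}\le a$ we get $\varepsilon_n=2^{-(n-1)}2^{-2^{n-1}}\ge a^{-1}2^{-a}$, and $a\le2^a$ gives
\[
|\partial S|\ge2ha+Na^{-2}2^{-a}\ge2ha+N2^{-3a}.
\]
If $a\ge\frac16\log_2N$, the first term is at least $\frac h3\log_2N>\frac h3\log N$. Otherwise $2^{-3a}>N^{-1/2}$ and the second term exceeds $\sqrt N$. Applying $2^t>t$ with $t=\frac12\log_2N$ gives $\sqrt N>\frac12\log_2N>\frac h3\log N$, since $h<\frac12$.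
\end{proof}

\section{Cuts: no percolation when the series diverges}\label{sec:cuts}

Fix $\lambda>0$. For an interval $I\subset\mathbb Z$ of $\ell$ consecutive integers and $u\in V$, the box $I\times(u+V_n)$ is \emph{cut} if no open path inside the box joins its leftmost column to its rightmost column. By (F1) the probability $p_n(\ell)$ of this event depends only on $n$ and $\ell$. Two inequalities drive the argument: the first passes from $n$ to $n+1$ as in Example~\ref{ex:ladder}, the second trades length for probability.

\begin{lemma}\label{lem:cut}
For all $n\ge0$ and $\ell,k\ge1$: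
\begin{enumerate}
\item[(i)] $p_{n+1}(\ell)\ge e^{-\lambda\varepsilon_{n+1}2^n\ell}\,p_n(\ell)^2$;
\item[(ii)] $1-p_n(k\ell)\le(1-p_n(\ell))^k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The box $I\times(u+V_{n+1})$ consists of the boxes $I\times(u+V_n)$ and $I\times(u+e_{n+1}+V_n)$, joined by $2^n\ell$ rungs of type $n+1$. If these rungs are closed, an open path in the large box stays in one of the small boxes; if both small boxes are cut, so is the large one. The three events depend on disjoint sets of pairs.

(ii) Split an interval $I$ of length $k\ell$ into $k$ disjoint intervals of length $\ell$, and let $J$ be one of them. Consider an open path crossing the box over $I$. Since columns change by at most one per step, the path visits the rightmost column of $J$, and it visits the leftmost column of $J$ no later than that. The part between the first visit to the rightmost column and the last visit to the leftmost column preceding it crosses the box over $J$. So if the box over $I$ is not cut, none of the $k$ smaller boxes is, and these $k$ events are independent.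
\end{proof}

\begin{lemma}\label{lem:trap}
Let $n\ge0$, $r\ge1$ and $Q=\{-r,\dots,r\}\times V_n$. Suppose that $\{1,\dots,r\}\times V_n$ and $\{-r,\dots,-1\}\times V_n$ are cut and that all rungs of type greater than $n$ with an endpoint in $Q$ are closed. Then $K_o\subset Q$.
\end{lemma}

\begin{proof}
Suppose an open path from $o$ leaves $Q$, and stop it just before its first step out of $Q$. Rungs of type at most $n$ stay in $Q$ and the others are closed, so that step is horizontal, and the stopped path ends in column $r$ or $-r$; reflecting the columns, we may assume it is $r$. After its last visit to column $0$ the stopped path moves to column $1$ and stays in the columns $1,\dots,r$ until it ends in column $r$. This is a crossing of $\{1,\dots,r\}\times V_n$, a contradiction.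
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dich}(i)]
\emph{Scales.} Lemma~\ref{lem:trap} asks for a length over which an $n$-bundle is likely to be cut and, at the same time, unlikely to be left through a higher rung. The second demand requires a length somewhat below $1/(2^n\varepsilon_{n+1})$; we give away a further factor $2^n$, which is harmless because $\sum_nn2^{-n}$ converges. By \eqref{eq:decay} the sequence $4^n\varepsilon_{n+1}$, $n\ge0$, is nonincreasing, and it starts at $\varepsilon_1<1$. Let $\ell_n$ be the largest power of two with
\begin{equation}\label{eq:scale}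
\ell_n\le\frac1{4^n\varepsilon_{n+1}} .
\end{equation}
Then $1\le\ell_0\le\ell_1\le\cdots$, and $k_n=\ell_{n+1}/\ell_n$ is a positive integer. By maximality, $\log\ell_n\ge\log(1/\varepsilon_{n+1})-(n+1)\log4$, so the hypothesis gives $\sum_n2^{-n}\log\ell_n=\infty$. Hence $\ell_n\to\infty$, and Lemma~\ref{lem:abel} with $y_n=\log\ell_n$ gives
\begin{equation}\label{eq:gain}
\sum_n2^{-n}\log k_n=\infty .
\end{equation}

\emph{Recursion.} Fix $\lambda>0$ and $n_0\ge1$ with $\ell_{n_0}\ge2$, and put $\pi_n=p_n(\ell_n)$ for $n\ge n_0$. A straight cut shows that $\pi_n\ge e^{-\lambda h2^n}>0$. By \eqref{eq:scale}, $\varepsilon_{n+1}2^n\ell_n\le2^{-n}\le1$, so Lemma~\ref{lem:cut}(i) gives $p_{n+1}(\ell_n)\ge e^{-\lambda}\pi_n^2$, and Lemma~\ref{lem:cut}(ii) with $k=k_n$ gives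
\begin{equation}\label{eq:rec}
\pi_{n+1}\ge1-(1-e^{-\lambda}\pi_n^2)^{k_n}\ge1-e^{-t_n},\qquad t_n=k_ne^{-\lambda}\pi_n^2 .
\end{equation}

\emph{The cut probabilities come close to one.} While $t_n$ is small, \eqref{eq:rec} says roughly that $\pi_{n+1}\ge t_n$: the probability is squared, multiplied by the cost $e^{-\lambda}$ and by the gain $k_n$. We show that this regime cannot last. Since we need $\pi_{n+1}$ close to $1$, and not merely bounded below, we claim that $t_n\ge n$ for infinitely many $n$. Suppose instead that $t_n<n$ for all $n\ge n_1$, where $n_1\ge n_0$. Then \eqref{eq:rec} and \eqref{eq:concave} give $\pi_{n+1}\ge t_n/(2n)$, so $b_n=-\log\pi_n\in[0,\infty)$ satisfies $b_{n+1}\le2b_n+\lambda+\log(2n)-\log k_n$. Dividing by $2^{n+1}$ and summing from $n_1$ to $N$,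
\begin{equation}\label{eq:sum}
0\le2^{-N-1}b_{N+1}\le2^{-n_1}b_{n_1}+\sum_{n=n_1}^N2^{-n-1}\big(\lambda+\log(2n)\big)-\frac12\sum_{n=n_1}^N2^{-n}\log k_n .
\end{equation}
The first sum is bounded in $N$ and the second tends to infinity by \eqref{eq:gain}, a contradiction.

\emph{Conclusion.} Let $n\ge n_0$ satisfy $t_n\ge n$ and put $m=n+1$. By \eqref{eq:rec}, $\pi_m\ge1-e^{-n}$. Apply Lemma~\ref{lem:trap} with $m$ in place of $n$ and $r=\ell_m$. The two boxes are both cut with probability at least $1-2e^{-n}$. By \eqref{eq:box}, \eqref{eq:tail} and \eqref{eq:scale}, the rungs of type greater than $m$ with an endpoint in $Q$ have measure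
\[
2^m(2\ell_m+1)\sum_{j>m}\varepsilon_j\le2^m\cdot3\ell_m\cdot\tfrac43\varepsilon_{m+1}\le4\cdot2^{-m}.
\]
With (F3) we obtain $P(|K_o|<\infty)\ge1-2e^{-n}-4\lambda2^{-n-1}$ for infinitely many $n$, so $K_o$ is almost surely finite. By (F1) all clusters are, and $\lambda$ was arbitrary.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
The weights satisfy \eqref{eq:decay}, and $2^{-i}\log(1/\varepsilon_i)\ge2^{-i}2^{i-1}\log2=\frac12\log2$ for every $i$. The series diverges, and Theorem~\ref{thm:dich}(i) gives $\lambda_c(\mu)=\infty$.
\end{proof}

For these weights $\ell_n=2^{2^n-n}$ and $\log_2k_n=2^n-1$. Each level subtracts about $\frac12\log2$ from the right side of \eqref{eq:sum}, whose first term is at most $\lambda h$. So $t_n\ge n$ occurs at some level $n\le C(1+\lambda)$ with an absolute constant $C$; the corresponding length $\ell_n$ is doubly exponential in $n$.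

\begin{remark}\label{rem:decay}
Condition \eqref{eq:decay} was used to make the scales $\ell_n$ nondecreasing and to bound all higher rungs by those of the next type. It cannot simply be dropped. Let $\varepsilon_{2i-1}=2^{-i-1}$ and $\varepsilon_{2i}=2^{-4^i}$. The even terms make the series diverge. On the subgroup $\mathbb Z\times\langle e_1,e_3,e_5,\dots\rangle$, however, we see the model with weights $\varepsilon'_i=2^{-i-1}/Z$ at parameter $\lambda Z$, where $Z=2h+\frac12$. The series for $\varepsilon'$ converges, so $\lambda_c(\mu_\varepsilon)<\infty$ by Theorem~\ref{thm:dich}(ii).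
\end{remark}

\section{Renormalization: percolation when the series converges}\label{sec:renorm}

We now prove Theorem~\ref{thm:dich}(ii), so $\varepsilon$ is arbitrary with $\sum_i2^{-i}\log(1/\varepsilon_i)<\infty$. The recursion of Section~\ref{sec:cuts} has to be reversed. If pieces of $n$-bundles fail to be well connected with probability $q_n$, and a piece of an $(n+1)$-bundle contains about $k_n$ of them in each half, then we want the larger piece to fail essentially only when both halves contain a failure. This would give $q_{n+1}\approx(k_nq_n)^2$, so that $2^{-n}\log(1/q_n)$ decreases by about $2^{-n}\log k_n$ at each step. The total decrease is finite if $k_n$ is of order $1/\varepsilon_{n+1}$ up to exponential factors, and a large $\lambda$ makes the initial value larger than the total decrease.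

The difficulty is to find a notion of ``well connected'' that reproduces itself. A crossing is not enough: a rung repairs a failure on one half only if it joins the connected structure of one half to that of the other. We therefore ask for a cluster that contains most vertices of a piece, so that such clusters on the two halves face each other across many rungs.

\subsection{Blocks and windows}

The following parameters do not depend on $\lambda$. Let $m_0=1$ and, for $n\ge0$,
\[
s_n=2+\Big\lceil\frac4{\varepsilon_{n+1}m_n}\Big\rceil,\qquad k_n=2^{n+6}s_n,\qquad m_{n+1}=k_nm_n,\qquad \rho_n=\prod_{i<n}\big(1-2^{-i-4}\big).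
\]
Here $m_n$ is the length of a block of level $n$; $s_n$ is a number of consecutive blocks that is large enough to contain an open rung of type $n+1$; $k_n$ is so much larger than $s_n$ that a few times $s_n$ blocks can be discarded; and $\rho_n$ is the density that survives. We use
\begin{equation}\label{eq:param}
s_n\ge2,\qquad \varepsilon_{n+1}s_nm_n\ge4,\qquad \rho_{n+1}=\rho_n(1-4s_n/k_n),\qquad \rho_n\ge1-\sum_{i\ge0}2^{-i-4}=\tfrac78 .
\end{equation}
Since $m_n\ge1$ and $\varepsilon_{n+1}<1$, we have $s_n\le3+4/\varepsilon_{n+1}\le7/\varepsilon_{n+1}$, so $\log(4k_n)\le(n+11)\log2+\log(1/\varepsilon_{n+1})$. The hypothesis enters here, and only here: it gives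
\[
T=\sum_{n\ge0}2^{-n}\log(4k_n)<\infty .
\]
We fix $\lambda=2T/h$; then $\lambda\ge4T$.

A \emph{block of level $n$} is a set $\{jm_n,\dots,(j+1)m_n-1\}\times(u+V_n)$ with $j\in\mathbb Z$ and $u\in V$. Consider the clusters formed by the open pairs inside the block. If one of them contains at least a fraction $\rho_n$ of the $2^nm_n$ vertices, it is unique because $\rho_n>\frac12$, and it is called the \emph{giant} of the block. Giants of neighboring blocks have to be connected, and this is a property of two blocks. A \emph{window of level $n$} is the union of two consecutive blocks of level $n$ in the same $n$-bundle. It is \emph{good} if both blocks have giants and these are joined by an open path inside the window, and \emph{bad} otherwise. All windows of level $n$ are translates of each other; let $q_n$ be the probability that one is bad. We note two properties.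
\begin{enumerate}
\item[(W1)] If $B_1,\dots,B_t$ with $t\ge2$ are consecutive blocks and all windows $B_i\cup B_{i+1}$ are good, then every $B_i$ has a giant and all these giants are connected inside $B_1\cup\dots\cup B_t$, because consecutive windows share a block and its giant.
\item[(W2)] The states of pairwise disjoint windows are independent, by (F3).
\end{enumerate}

Let
\[
z_n=2^n\Big(2T-\sum_{j<n}2^{-j}\log(4k_j)\Big).
\]
Then $z_0=2T=\lambda h$ and $z_{n+1}=2z_n-2\log(4k_n)$, and since each term and each partial sum of the series $T$ is at most $T$,
\begin{equation}\label{eq:z}
e^{-z_{n+1}}=16k_n^2e^{-2z_n},\qquad \log(4k_n)\le2^nT\le z_n\le2^{n+1}T .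
\end{equation}

\begin{proposition}\label{prop:windows}
For all $n\ge0$, $q_n\le e^{-z_n}$.
\end{proposition}

\subsection{Proof of Proposition~\ref{prop:windows}}

A block of level $0$ is a vertex and is its own giant, and a window of level $0$ is a horizontal pair. So $q_0=e^{-\lambda h}=e^{-z_0}$.

Assume $q_n\le e^{-z_n}$ and let $W$ be a window of level $n+1$. Its columns split into $2k_n$ intervals of length $m_n$, which we call \emph{positions}. $W$ meets two $n$-bundles in two \emph{strips}; each strip has one block of level $n$ at each position and contains $2k_n-1$ windows of level $n$. From here on, ``block'' and ``window'' without qualification mean level $n$. The first $k_n$ positions and the last $k_n$ positions form the two \emph{halves} of $W$, which are its blocks of level $n+1$. A \emph{clean stretch} is a set of $s_n$ consecutive positions such that, on both strips, all windows over these positions are good; by (W1) all its blocks have giants. Consider three events.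
\begin{enumerate}
\item[(E1)] On at least one strip all windows are good.
\item[(E2)] Neither strip contains three pairwise disjoint bad windows.
\item[(E3)] For every clean stretch, some open rung of type $n+1$ joins the giants of the two blocks at some position of the stretch.
\end{enumerate}
We cannot ask both strips to be free of bad windows, since the failure probability of that event is only bounded by a multiple of $k_nq_n$, not of its square. Event (E1) provides a backbone, (E2) bounds the damage on the other strip, and (E3) attaches what is left of it to the backbone (Figure~\ref{fig:window}).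

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.55,yscale=0.45]
\fill[gray!40] (6,0) rectangle (8,1);
\fill[gray!40] (12,0) rectangle (14,1);
\draw (0,0)--(20,0) (0,1)--(20,1) (0,2)--(20,2) (0,3)--(20,3);
\draw[xstep=1,ystep=5] (0,0) grid (20,1);
\draw[xstep=1,ystep=5] (0,2) grid (20,3);
\draw[very thick] (7,-0.2)--(7,1.2) (13,-0.2)--(13,1.2);
\draw[dashed] (10,-1.2)--(10,3.6);
\draw[very thick] (2.5,0.5)--(2.5,2.5) (16.5,0.5)--(16.5,2.5);
\node[left] at (0,2.5) {$A$}; \node[left] at (0,0.5) {$B$};
\node at (3.5,-0.8) {long}; \node at (8.5,-0.8) {short};
\node at (11.5,-0.8) {short}; \node at (16.5,-0.8) {long};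
\end{tikzpicture}
\caption{A window of level $n+1$ (not to scale). Each cell is a block of level $n$, and the dashed line separates the two blocks of level $n+1$. All windows of level $n$ on strip $A$ are good. Strip $B$ has two bad windows (shaded) and is split into runs in the middle of each. A long run is attached to $A$ by an open rung of type $n+1$; short runs are discarded.}
\label{fig:window}
\end{figure}

\emph{(E1)--(E3) imply that $W$ is good.} Let $A$ be a strip with all windows good and $B$ the other strip. By (E2), a maximal family of pairwise disjoint bad windows on $B$ has at most two members, and by maximality every bad window on $B$ meets one of them. A window meets at most three windows of its strip, itself included, so $B$ has at most six bad windows.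

Fix a half of $W$. By (W1) the giants of its $k_n$ blocks on $A$ are connected inside the half. Split its $k_n$ positions between $i$ and $i+1$ whenever the window of $B$ over these two positions is bad. This gives at most seven \emph{runs} of consecutive positions, and all windows of $B$ over a run are good. Call a run \emph{long} if it has at least $s_n$ positions. In a long run the giants on $B$ exist and are connected over the run by (W1), the run contains a clean stretch, and (E3) joins these giants to a giant on $A$ by a rung inside the half. The short runs cover at most $7s_n$ positions. So one cluster of the half contains the giants of all but at most $7s_n$ of its $2k_n$ blocks, and by \eqref{eq:param} the fraction of vertices in it is at least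
\[
\rho_n\Big(1-\frac{7s_n}{2k_n}\Big)\ge\rho_n\Big(1-\frac{4s_n}{k_n}\Big)=\rho_{n+1}.
\]
Thus each half has a giant of level $n+1$, which contains the giants of its blocks on $A$. The good window of $A$ over the positions $k_n$ and $k_n+1$ connects the two inside $W$.

\emph{Probabilities.} If (E1) fails, each strip contains a bad window. The strips are disjoint, so this has probability at most $(2k_nq_n)^2$. By (W2) and a union bound over strips and triples, (E2) fails with probability at most $2(2k_nq_n)^3=4k_nq_n(2k_nq_n)^2\le(2k_nq_n)^2$, because $4k_nq_n\le4k_ne^{-z_n}\le1$ by \eqref{eq:z}. Together these contribute at most $8k_n^2e^{-2z_n}=\frac12e^{-z_{n+1}}$.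

For (E3), condition on all pairs other than the rungs of type $n+1$. This determines the giants of level $n$ and the clean stretches, and the rungs of type $n+1$ keep their law. At a position of a clean stretch, the rungs of type $n+1$ match the $2^nm_n$ vertices of one block with those of the other. Each giant misses at most a fraction $1-\rho_n\le\frac18$ of its block, so at least $\frac34\,2^nm_n\ge2^{n-1}m_n$ of these rungs join the two giants. Over the stretch such rungs have measure at least $\varepsilon_{n+1}s_nm_n2^{n-1}\ge2^{n+1}$ by \eqref{eq:param}. There are at most $2k_n$ stretches, so (E3) fails with probability at most $2k_ne^{-2^{n+1}\lambda}$. By \eqref{eq:z} and $\lambda\ge4T$,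
\[
\log(4k_n)+z_{n+1}\le2^nT+2^{n+2}T\le2^{n+3}T\le2^{n+1}\lambda,
\]
which says that $2k_ne^{-2^{n+1}\lambda}\le\frac12e^{-z_{n+1}}$. Adding up, $q_{n+1}\le e^{-z_{n+1}}$, and the induction is complete. \qed

\subsection{An infinite cluster}

\begin{proof}[Proof of Theorem~\ref{thm:dich}(ii)]
Let $B$ be a block of level $n$ and $M_n=2^nm_n$ its size. It lies in a window, so it has a giant with probability at least $1-q_n$, and then at least $\frac78M_n$ vertices $g\in B$ have $|K_g|\ge\frac78M_n$. By (F1) the expected number of such vertices is $M_nP(|K_o|\ge\frac78M_n)$. Hence $P(|K_o|\ge\frac78M_n)\ge\frac78(1-q_n)$. As $n\to\infty$ we have $M_n\to\infty$, and $q_n\le e^{-2^nT}\to0$ by Proposition~\ref{prop:windows} and \eqref{eq:z}. So $P(|K_o|=\infty)\ge\frac78$, and (F2) gives $\lambda_c(\mu_\varepsilon)\le2T/h<\infty$.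
\end{proof}

\section{Isoperimetric profiles}\label{sec:profile}

By \eqref{eq:box}, a box of length about $1/\varepsilon_{n+1}$ in an $n$-bundle has boundary of order $2^n$, and by Lemma~\ref{lem:iso} no set does much better. So the boundary doubles when the size passes from about $1/\varepsilon_n$ to about $1/\varepsilon_{n+1}$, and for a profile $f$ with this behavior that range contributes about $2^{-n}\big(\log(1/\varepsilon_{n+1})-\log(1/\varepsilon_n)\big)$ to $\int dx/(xf(x))$. Lemma~\ref{lem:abel} turns the sum of these contributions into the series of Theorem~\ref{thm:dich}.

\begin{proof}[Proof of Theorem~\ref{thm:profile}(a)]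
We want to define $\varepsilon_n$ from the size at which $f$ exceeds $2^n$, so that size has to be finite, and large enough to absorb factors exponential in $n$. If $f\le M$ is bounded, replace $f$ by $f+\log$: this function is larger, so the conclusion for it implies the conclusion for $f$, and its integral still diverges because $\int_1^\infty\frac{dx}{x(M+\log x)}=\infty$. So let $f$ be unbounded and put $\hat f(x)=\min\{f(x),x^{1/12}\}$. This function is nondecreasing, unbounded, at least $1$, and $\int_1^\infty\frac{dx}{x\hat f(x)}=\infty$ since $\hat f\le f$. For $n\ge0$ let
\[
X_n=\sup\{x\ge1:\hat f(x)\le2^n\}<\infty .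
\]
The sequence $X_n$ is nondecreasing, and $X_n\ge2^{12n}$ because $\hat f(2^{12n})\le2^n$. Set $\varepsilon_n=4^{-n}X_n^{-1/2}$ for $n\ge1$. Then \eqref{eq:decay} holds, $\sum_n\varepsilon_n\le\sum_{n\ge1}4^{-n}=\frac13$, and $h\ge\frac13$.

\emph{No percolation.} We have $\hat f\ge1$ on $[1,X_0]$ and $\hat f>2^n$ on $(X_n,X_{n+1}]$, so
\[
\infty=\int_1^\infty\frac{dx}{x\hat f(x)}\le\log X_0+\sum_{n\ge0}2^{-n}(\log X_{n+1}-\log X_n).
\]
By Lemma~\ref{lem:abel}, $\sum_n2^{-n}\log X_n=\infty$. Since $\log(1/\varepsilon_n)\ge\frac12\log X_n$, Theorem~\ref{thm:dich}(i) gives $\lambda_c(\mu_\varepsilon)=\infty$.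

\emph{Isoperimetry.} Let $S$ be finite and nonempty, with $a,n$ as in Lemma~\ref{lem:iso}. From $2^{n-1}\le a<2^n$ we get $|\partial S|\ge h2^n+\varepsilon_n2^{-n}|S|$. If $|S|<X_n$, then $\hat f(|S|)\le2^n$ by monotonicity, and the first term is at least $h\hat f(|S|)$. If $|S|\ge X_n$, then $|S|^{1/4}\ge2^{3n}=8^n$, and the second term is
\[
8^{-n}X_n^{-1/2}|S|\ge8^{-n}|S|^{1/2}\ge|S|^{1/4}\ge\hat f(|S|)\ge h\hat f(|S|).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:profile}(b)]
We test the isoperimetric hypothesis on boxes. Let $x_n=1/\varepsilon_{n+1}$ for $n\ge0$; then $x_n>1$, and $x_n$ is increasing by \eqref{eq:decay}. Let $S_n=\{1,\dots,\lceil x_n\rceil\}\times V_n$, so that $|S_n|\ge x_n$. By \eqref{eq:box}, \eqref{eq:tail}, $2h<1$ and $\lceil x_n\rceil\le2x_n$,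
\[
cf(x_n)\le cf(|S_n|)\le|\partial S_n|\le2^n+2^n\cdot2x_n\cdot\tfrac43\varepsilon_{n+1}\le4\cdot2^n .
\]
On $[x_n,x_{n+1}]$ we have $f\le f(x_{n+1})\le8\cdot2^n/c$, and therefore
\[
\infty>\int_{x_0}^\infty\frac{dx}{xf(x)}\ge\frac c8\sum_{n\ge0}2^{-n}(\log x_{n+1}-\log x_n).
\]
By Lemma~\ref{lem:abel}, $\sum_n2^{-n}\log(1/\varepsilon_{n+1})<\infty$, and Theorem~\ref{thm:dich}(ii) applies.
\end{proof}

In part (b) the hypothesis matters only for large sets: if $|\partial S|\ge cf(|S|)$ whenever $|S|>N_0$, then for $|S|\le N_0$ the two horizontal pairs at the ends of a fiber give $|\partial S|\ge2h\ge\big(2h/f(N_0)\big)f(|S|)$, so the hypothesis holds with a smaller constant.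

\begin{thebibliography}{9}

\bibitem{DGRSY}
Duminil-Copin, Goswami, Raoufi, Severo and Yadin,
\emph{Existence of phase transition for percolation using the Gaussian free field},
Duke Math. J. 169 (2020).

\bibitem{GH}
Agelos Georgakopoulos and John Haslegrave,
\emph{Percolation on an infinitely generated group},
arXiv:1703.09011 (2017).

\end{thebibliography}
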